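# Transposing tableaux: primitive ideals and orbital varieties part ways in $\mathfrak{sl}_{12}$

## 1. The natural guess: two inclusion orders on standard tableaux agree

Standard Young tableaux with $n$ boxes label two families attached to $\mathfrak{sl}_n(\mathbb C)$. One is geometric: certain closed cones of strictly upper triangular matrices. The other is algebraic: certain ideals of the enveloping algebra. Each family is ordered by inclusion, so the set of tableaux carries two orders. One of them is known to refine the other. The first guess is that they are the same order: larger variety means smaller ideal, and conversely. We state this precisely, test it for $n=2,3$, find a consequence that involves matrices only, test that for $n=4$, and then see that it fails for $n=12$, and for every larger $n$.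

The question comes from Anna Melnikov, "On Orbital variety closures in sl_n. III Geometric properties", arXiv:math/0507504 (2005).

**Notation.** Let $n\ge 2$, $\mathfrak g=\mathfrak{sl}_n(\mathbb C)$, let $\mathbf G$ be the corresponding connected group, and identify $\mathfrak g^*$ with $\mathfrak g$ by the Killing form. Let $\mathfrak b=\mathfrak h\oplus\mathfrak n$ be the upper triangular Borel subalgebra, with $\mathfrak n$ the strictly upper triangular matrices. We write $B$ for the group of all invertible upper triangular matrices acting by conjugation; scalars act trivially, so $B$ has the same orbits as the Borel subgroup $\mathbf B$ of $\mathbf G$. Let $W=S_n$, let $\rho$ be the half-sum of the positive roots, and let $w_0$ be the longest element of $W$. A permutation is written as the word $w(1)w(2)\cdots w(n)$ and acts by $w(E_{i,j})=E_{w(i),w(j)}$. Put $F_j=\langle e_1,\dots,e_j\rangle$.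

**Definition (orbital variety).** An orbital variety is an irreducible component of $\mathcal O\cap\mathfrak n$, where $\mathcal O$ is a nilpotent $\mathbf G$-orbit.

*Example.* Let $n=3$ and let $\mathcal O$ be the orbit of Jordan type $(2,1)$. For $x=\alpha E_{1,2}+\beta E_{1,3}+\gamma E_{2,3}$ we have $x^2=\alpha\gamma E_{1,3}$, so $x\in\mathcal O$ means $x\neq 0$ and $\alpha\gamma=0$. There are two components, with closures the planes $\langle E_{1,2},E_{1,3}\rangle$ and $\langle E_{1,3},E_{2,3}\rangle$.

**Definition (the varieties $\mathcal V(w)$).** For $w\in W$ put $\mathcal V(w)=\overline{B\cdot(\mathfrak n\cap w(\mathfrak n))}$.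

This is closed, $B$-stable and irreducible, being the closure of the image of $B\times(\text{vector space})$. Every orbital variety closure has this form. From $w(E_{i,j})=E_{w(i),w(j)}$ we read off
$$\mathfrak n\cap w(\mathfrak n)=\mathrm{span}\{E_{a,b}: a<b,\ a\text{ precedes }b\text{ in the word of }w\}.\tag{1}$$

**Definition (the ideals $I(w)$).** $I(w)\subset U(\mathfrak g)$ is the annihilator of the simple highest weight module with highest weight $-w\rho-\rho$.

These are exactly the primitive ideals of $U(\mathfrak g)$ that contain the augmentation ideal of the center $Z(\mathfrak g)$. For $w=w_0$ the weight is $0$, the module is trivial, and $I(w_0)$ is the augmentation ideal of $U(\mathfrak g)$. For $w=e$ the weight is $-2\rho$.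

**Tableaux.** Let $T(w)$ be the Robinson–Schensted insertion tableau of the word $w(1)\cdots w(n)$: insert the letters one after another into the first row; a letter replaces the leftmost larger entry, which is then inserted into the next row, and it is appended if no entry is larger. The facts we use are these.

- $\mathcal V(w)=\mathcal V(y)\iff T(w)=T(y)$.
- $I(w^{-1})=I(y^{-1})\iff T(w)=T(y)$.
- (Schensted) The word of $ww_0$ is the reversed word of $w$, and $T(ww_0)=T(w)^t$, the transpose.

So for a standard tableau $T$ we may define $\mathcal V_T=\mathcal V(w)$ and $I_T=I(w^{-1})$ for any $w$ with $T(w)=T$. Then $T\mapsto\mathcal V_T$ is a bijection onto the orbital variety closures, and $T\mapsto I_T$ is a bijection onto the primitive ideals above.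

**Definition (the two orders).** Geometric order: $S\le_G T$ if $\mathcal V_S\subseteq\mathcal V_T$. Algebraic order: $S\le_A T$ if $I_T\subseteq I_S$.

It is known that $S\le_A T$ implies $S\le_G T$.

**Conjecture.** For every $n\ge2$ and all standard tableaux $S,T$ with $n$ boxes, $\mathcal V_S\subseteq\mathcal V_T$ if and only if $I_T\subseteq I_S$.

**The case $n=2$.** The row tableau is $T(12)$, with $\mathcal V(12)=\mathfrak n$. The column is $T(21)$, with $\mathcal V(21)=0$ and ideal $I(w_0)$, the augmentation ideal. The ideal of the row is the annihilator of the simple module of highest weight $-2\rho$, which is a Verma module, so it is generated by the augmentation ideal of the center and lies in $I(w_0)$. The guess holds.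

## 2. Kazhdan–Lusztig preorders, and the case $n=3$

To compare ideals for larger $n$ we need a combinatorial description of their inclusions.

**Definition (the preorders).** Let $P_{x,z}$ be the Kazhdan–Lusztig polynomials. For $x<z$ in Bruhat order, $\mu(x,z)$ is the coefficient of $q^{(\ell(z)-\ell(x)-1)/2}$ in $P_{x,z}$; it is $0$ if that exponent is not an integer, and we also put $\mu(x,z)=0$ if $x\not<z$. Call $x,z$ *joined* if $\mu(x,z)\ne0$ or $\mu(z,x)\neq0$. Let $\mathcal S$ be the set of simple reflections and $R(x)=\{s\in\mathcal S:\ell(xs)<\ell(x)\}$ the right descent set. Then $\le_R$ is the preorder generated by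
$$x\le_R z\quad\text{whenever } x,z \text{ are joined and } R(x)\not\subset R(z),$$
and $x\le_L z\iff x^{-1}\le_R z^{-1}$.

**Published fact.** $I(x)\subset I(z)\iff z\le_L x$. (Joseph, LNM 728 (1979); Vogan, Math. Ann. 248 (1980); see Kazhdan–Lusztig, Invent. Math. 53 (1979), §1.6(c). It is conditional there on the Kazhdan–Lusztig conjecture, which was proved by Beilinson–Bernstein and Brylinski–Kashiwara, 1981.) In terms of $\le_R$:
$$I(w^{-1})\subset I(u^{-1})\iff u\le_R w.\tag{2}$$

**The case $n=3$, algebra.** Let $s,t$ be the simple reflections. All $P_{x,z}$ with $x\le z$ equal $1$, so $x,z$ are joined exactly when they are comparable and their lengths differ by $1$. The descent sets are $R(e)=\emptyset$, $R(s)=R(ts)=\{s\}$, $R(t)=R(st)=\{t\}$, $R(w_0)=\{s,t\}$. The generating relations are therefore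
$$s\le_R e,\quad t\le_R e,\quad s\le_R st\le_R s,\quad t\le_R ts\le_R t,\quad w_0\le_R st,\quad w_0\le_R ts .$$
The classes $\{e\},\{s,st\},\{t,ts\},\{w_0\}$ form a diamond with $e$ on top. The words of $s,st,t,ts$ are $213,\,231,\,132,\,312$, and insertion gives
$$T(213)=T(231)=\begin{array}{ll}1&3\\2\end{array},\qquad T(132)=T(312)=\begin{array}{ll}1&2\\3\end{array}.$$

**The case $n=3$, geometry.** By (1), $\mathcal V(123)=\mathfrak n$, $\mathcal V(213)=\langle E_{1,3},E_{2,3}\rangle$, $\mathcal V(132)=\langle E_{1,2},E_{1,3}\rangle$, $\mathcal V(321)=0$. This is the same diamond, and the guess holds again.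

## 3. Transposition reverses the algebraic order

How could one refute the guess? A head-on attempt takes a pair with $\mathcal V_S\subset\mathcal V_T$ and tries to show $I_T\not\subset I_S$. By (2) this means that *no* chain of joined permutations leads from one class to the other, and to know which permutations are joined one needs Kazhdan–Lusztig polynomials. Ruling out all chains is where this attempt stalls. Nor does it help to find a condition for $I_T\subset I_S$ that follows from $\mathcal V_S\subset\mathcal V_T$ alone: such a condition cannot distinguish the orders. What is needed is a structural property of $\le_A$ that $\le_G$ might lack. Here is one.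

**Proposition 1.** For standard tableaux $S',T'$ with $n$ boxes,
$$S'\le_A T'\iff T'^t\le_A S'^t.\tag{3}$$

*Proof.* The aim is to show that $w\mapsto ww_0$ reverses $\le_R$; then (2) and Schensted's fact finish.

**Step 1: "joined" is preserved.** By Kazhdan–Lusztig, Cor. 3.2, $\mu(w_0z,w_0x)=\mu(x,z)$. Also $P_{x,z}=P_{x^{-1},z^{-1}}$, so $\mu$ is unchanged when both arguments are inverted. Therefore
$$\mu(zw_0,xw_0)=\mu(w_0z^{-1},w_0x^{-1})=\mu(x^{-1},z^{-1})=\mu(x,z).$$

**Step 2: the descent condition is reversed.** We have $xw_0s=x(w_0sw_0)w_0$, so $\ell(xw_0s)=\ell(w_0)-\ell(x\,w_0sw_0)$. Thus $s\in R(xw_0)$ if and only if $w_0sw_0\notin R(x)$, that is, $R(xw_0)=w_0(\mathcal S\setminus R(x))w_0$. Taking complements reverses inclusions, so $R(x)\not\subset R(z)\iff R(zw_0)\not\subset R(xw_0)$.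

**Step 3: conclusion.** By Steps 1 and 2 the generating relations for $x\le_R z$ and for $zw_0\le_R xw_0$ correspond. So $x\le_R z\iff zw_0\le_R xw_0$. Let $T(w)=T'$ and $T(u)=S'$. Then
$$I(w^{-1})\subset I(u^{-1})\iff u\le_R w\iff ww_0\le_R uw_0\iff I((uw_0)^{-1})\subset I((ww_0)^{-1}).$$
Since $T(uw_0)=S'^t$ and $T(ww_0)=T'^t$, this is (3). $\square$

So if the two orders coincided, transposition would reverse inclusions of orbital variety closures. This is a statement about matrices only, and it can be tested.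

**A test for $n=4$.** Take $S_4=T(2143)$, with rows $1\,3$ and $2\,4$. By (1), $\mathcal V(2143)=\langle E_{1,3},E_{1,4},E_{2,3},E_{2,4}\rangle$. The three tableaux of shape $(3,1)$ are $T(2134),T(1324),T(1243)$, and their varieties are $\mathfrak n$ with the coordinate of $E_{1,2}$, of $E_{2,3}$, of $E_{3,4}$, respectively, set to zero. So $\mathcal V(2143)$ lies in the first and the third and not in the second. After reversing the words,
$$\mathcal V(3412)=\overline{B\langle E_{1,2},E_{3,4}\rangle},\quad \mathcal V(4312)=\overline{B\,\mathbb CE_{1,2}},\quad \mathcal V(4231)=\overline{B\,\mathbb CE_{2,3}},\quad\mathcal V(3421)=\overline{B\,\mathbb CE_{3,4}}.$$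
Clearly $\mathcal V(4312)$ and $\mathcal V(3421)$ lie in $\mathcal V(3412)$. The condition $xF_3\subset F_1$ is closed and $B$-stable and holds on $\langle E_{1,2},E_{3,4}\rangle$, hence on $\mathcal V(3412)$. It fails for $E_{2,3}$, so $\mathcal V(4231)\not\subset\mathcal V(3412)$. For these three pairs the inclusions are reversed, as the guess predicts.

## 4. A pair of tableaux with twelve boxes

**Theorem.** Let
$$S=\begin{array}{llll}1&3&7&11\\2&4&8&12\\5&9\\6&10\end{array}\qquad T=\begin{array}{lllll}1&3&5&7&11\\2&4&9\\6&8\\10&12\end{array}$$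

1. In $\mathfrak{sl}_{12}$: $\mathcal V_S\subset\mathcal V_T$, but $\mathcal V_{T^t}\not\subset\mathcal V_{S^t}$.
2. Consequently $S\le_G T$ but $S\not\le_A T$, i.e. $\mathcal V_S\subset\mathcal V_T$ and $I_T\not\subset I_S$. So the conjecture is false.
3. The same holds for every $n\ge12$, after adding $13,\dots,n$ to the first rows of $S$ and $T$. Moreover $\mathcal V_S$ has codimension $1$ in $\mathcal V_T$. So $T$ covers $S$ in the geometric order, while $S,T$ are incomparable in the algebraic order.

Nothing is claimed here for $n\le 11$.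

**Part 1 implies Part 2.** If $S\le_A T$, then $T^t\le_A S^t$ by (3), and $\mathcal V_{T^t}\subset\mathcal V_{S^t}$ because $\le_A$ implies $\le_G$. This contradicts Part 1. (Even without that known implication the conjecture fails: if the orders coincided, then $\mathcal V_S\subset\mathcal V_T$ and (3) would give $\mathcal V_{T^t}\subset\mathcal V_{S^t}$.)

**Concrete words.** We need permutations with tableaux $S$ and $T$. Put
$$w_J=2\,1\,|\,6\,5\,4\,3\,|\,10\,9\,8\,7\,|\,12\,11,\qquad y=10\;6\;2\;1\,|\,12\;8\;4\;3\,|\,9\;5\,|\,7\,|\,11 .$$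
Inserting $w_J$: after $2\,1$ the rows are $1/2$; after $6\,5\,4\,3$ they are $1\,3/2\,4/5/6$; after $10\,9\,8\,7$ they are $1\,3\,7/2\,4\,8/5\,9/6\,10$; after $12\,11$ they are those of $S$. Inserting $y$: after $10\,6\,2\,1$ we have the column $1/2/6/10$; after $12\,8\,4\,3$ the rows $1\,3/2\,4/6\,8/10\,12$; after $9\,5$ the rows $1\,3\,5/2\,4\,9/6\,8/10\,12$; then $7$ and $11$ are appended to the first row, which gives $T$. So $T(w_J)=S$ and $T(y)=T$. (The word $y$ lists the columns of $T$ from bottom to top.)

**The four varieties.** Let $Q$ be the standard parabolic subgroup with blocks $2,4,4,2$, let $\mathfrak n_Q$ be its nilradical, $\mathfrak l$ its block diagonal Levi subalgebra, and $\mathfrak n_{\mathfrak l}=\mathfrak n\cap\mathfrak l$. In $w_J$ the blocks occur in increasing order and each block is written decreasingly. By (1), $\mathfrak n\cap w_J\mathfrak n=\mathfrak n_Q$, which is $B$-stable and closed, and $\mathfrak n\cap w_Jw_0\mathfrak n=\mathfrak n_{\mathfrak l}$. Hence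
$$\mathcal V_S=\mathfrak n_Q,\qquad \mathcal V_{S^t}=\overline{B\,\mathfrak n_{\mathfrak l}},\qquad \mathcal V_T=\mathcal V(y),\qquad \mathcal V_{T^t}=\mathcal V(yw_0).$$
Part 1 thus says: $\mathfrak n_Q\subset\mathcal V(y)$ (Sections 5 and 6), and $\mathcal V(yw_0)\not\subset\overline{B\mathfrak n_{\mathfrak l}}$ (Sections 7 and 8).

## 5. Recognizing elements of $\mathcal V_T$ by kernel dimensions

Let $C_1,\dots,C_5$ be the columns of $T$:
$$C_1=\{1,2,6,10\},\quad C_2=\{3,4,8,12\},\quad C_3=\{5,9\},\quad C_4=\{7\},\quad C_5=\{11\},$$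
and put $N_i(j)=\#\{c\in C_1\cup\dots\cup C_i:c\le j\}$. In $y$ the sets $C_1,\dots,C_5$ appear successively, each in decreasing order. By (1),
$$\mathfrak n\cap y\mathfrak n=\mathrm{span}\{E_{a,b}:a<b,\ a\in C_i,\ b\in C_j,\ i<j\}.\tag{4}$$

**Lemma A.** If $x\in\mathfrak n$ and $\dim(\ker x^i\cap F_j)=N_i(j)$ for all $i,j$, then $x\in B(\mathfrak n\cap y\mathfrak n)$.

*Example of the mechanism.* For $n=3$ and the tableau with columns $\{1,2\},\{3\}$, the condition at $i=1$ says that $\ker x=F_2$, so $x$ is a nonzero element of $\langle E_{1,3},E_{2,3}\rangle$, which is $\mathfrak n\cap w\mathfrak n$ for $w=213$.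

*Proof.* The aim is to find a basis adapted both to the flag $F_\bullet$ and to the kernels $E_i=\ker x^i$. If $j\in C_i$, then $\dim(E_i\cap F_j)=1+\dim(E_i\cap F_{j-1})$, so we can choose $v_j\in(E_i\cap F_j)\setminus F_{j-1}$. The vectors $v_1,\dots,v_{12}$ are linearly independent, since $v_j\in F_j\setminus F_{j-1}$. For fixed $i$, the $v_j$ with $j\in C_1\cup\dots\cup C_i$ lie in $E_i$ and their number is $N_i(12)=\dim E_i$, so they form a basis of $E_i$. Define $g\in B$ by $ge_j=v_j$. Since $xE_i\subset E_{i-1}$, the matrix $g^{-1}xg\in\mathfrak n$ maps $e_j$ with $j\in C_i$ into $\langle e_c:c\in C_1\cup\dots\cup C_{i-1}\rangle$. By (4), $g^{-1}xg\in\mathfrak n\cap y\mathfrak n$. $\square$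

Only the even steps of the flag need checking for matrices in $2\times2$ block form. Let $P$ be the standard parabolic subgroup with six blocks of size $2$, $\mathfrak n_P$ its nilradical, $W_i=\langle e_{2i-1},e_{2i}\rangle\cong\mathbb C^2$, and $G_j=F_{2j}=W_1\oplus\dots\oplus W_j$. For $z\in\mathbb C^2$ write $z_i$ for its copy in $W_i$.

**Lemma B.** If $x\in\mathfrak n_P$ and $\dim(\ker x^i\cap G_j)=N_i(2j)$ for all $i$ and $1\le j\le6$, then $x\in\mathcal V(y)$.

*Proof.* **Step 1: conjugating by a general $p\in P$ handles the odd steps.** For $p\in P$ we have $pG_j=G_j$ and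
$$\ker(p^{-1}xp)^i\cap F_m=p^{-1}(\ker x^i\cap pF_m).$$
For $m=2j$ the dimension is $N_i(2j)$ by hypothesis. For $m=2j-1$, note that $pF_{2j-1}/G_{j-1}$ is a line in the plane $G_j/G_{j-1}$. Let $\overline{E}_{i,j}$ be the image of $\ker x^i\cap G_j$ in that plane; its dimension is $q=N_i(2j)-N_i(2j-2)\in\{0,1,2\}$. For $p$ in a nonempty open subset of $P$, each line $pF_{2j-1}/G_{j-1}$ differs from each of the finitely many $\overline E_{i,j}$ that are lines. For such $p$, since $G_{j-1}\subset pF_{2j-1}$,
$$\dim(\ker x^i\cap pF_{2j-1})=N_i(2j-2)+\dim\big(\overline E_{i,j}\cap pF_{2j-1}/G_{j-1}\big)=N_i(2j-2)+\max(q-1,0).$$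

**Step 2: this is $N_i(2j-1)$.** The indices of the columns containing $(2j-1,2j)$, for $j=1,\dots,6$, are
$$(1,1),\ (2,2),\ (3,1),\ (4,2),\ (3,1),\ (5,2).$$
The second entry never exceeds the first. So if exactly one of $2j-1,2j$ lies in $C_1\cup\dots\cup C_i$, it is $2j$. Hence $N_i(2j-1)-N_i(2j-2)$ is $1$ if $q=2$ and $0$ if $q\le1$, as needed.

**Step 3: passing to $p=1$.** By Lemma A, $p^{-1}xp\in\mathcal V(y)$ for all $p$ in a nonempty open, hence dense, subset of the irreducible variety $P$. The set of $p\in P$ with $p^{-1}xp\in\mathcal V(y)$ is closed. So it contains $p=1$. $\square$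

The required values $\big(N_i(2j)\big)_{i\ge1}$, listed until they become constant, are
$$G_1:2;\quad G_2:2,4;\quad G_3:3,5,6;\quad G_4:3,6,7,8;\quad G_5:4,7,9,10;\quad G_6:4,8,10,11,12.\tag{5}$$
We say that $x\in\mathfrak n_P$ *satisfies (5)* if these are the dimensions of $\ker x^i\cap G_j$. Equivalently, $\dim x^iG_j=2j-N_i(2j)$.

## 6. Deforming $\mathfrak n_Q$ into $\mathcal V_T$

### 6.1. Normal forms in $\mathfrak n_P$

This step replaces a general element of $\mathfrak n_Q$ by one with few parameters. For $2\times2$ matrices $a_0,a_1,b_0,b_1,c_0,c_1$ let $x=x(a,b,c)\in\mathfrak n_P$ be given by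
$$xz_1=0,\quad xz_2=z_1,\quad xz_3=(a_0z)_2+(a_1z)_1,\quad xz_4=z_3,$$
$$xz_5=(b_0z)_4+(b_1z)_3+(c_0z)_2+(c_1z)_1,\quad xz_6=z_5 .\tag{6}$$
The blocks of $Q$ are $W_1$; $W_2\oplus W_3$; $W_4\oplus W_5$; $W_6$. Let $x'\in\mathfrak n_Q$ have invertible blocks $W_2\to W_1$, $W_4\to W_3$, $W_6\to W_5$; these are allowed blocks of $\mathfrak n_Q$, and the condition defines a nonempty open subset. Define $p$ by $pz_{2j}=z_{2j}$ and $pz_{2j-1}=x'z_{2j}$. Since $x'z_{2j}\in G_{2j-1}$ has an invertible $W_{2j-1}$-component, $p\in P$. Then $p^{-1}x'p$ maps $z_{2j}$ to $p^{-1}(x'z_{2j})=z_{2j-1}$, so it has the form (6). It lies in $\mathfrak n_Q$ because $P\subset Q$, and therefore $a_0=b_0=0$: these are blocks $W_3\to W_2$ and $W_5\to W_4$ inside the Levi.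

The map $x'\mapsto p^{-1}x'p$ is a morphism on this open subset of $\mathfrak n_Q$, and it is the identity on normal forms (there $p=1$). So the $x'$ whose normal form satisfies
$$a_1,b_1,c_0\ \text{invertible},\qquad \Phi:=b_1\,\mathrm{adj}(c_0)\,a_1\ \text{has distinct eigenvalues}\tag{7}$$
form an open subset of $\mathfrak n_Q$. It is nonempty (take $a_1=c_0=1$, $b_1=\mathrm{diag}(1,2)$), hence dense. Here $\mathrm{adj}$ is the adjugate, which is linear on $2\times2$ matrices.

The hypothesis of Lemma B is invariant under conjugation by $P$. So if $p^{-1}x'p=\lim x_\varepsilon$ with $x_\varepsilon$ satisfying (5), then $x'=\lim p\,x_\varepsilon p^{-1}$ with all $p\,x_\varepsilon p^{-1}\in\mathcal V(y)$, and so $x'\in\mathcal V(y)$. As $\mathcal V(y)$ is closed, $\mathfrak n_Q\subset\mathcal V(y)$ follows from: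

**Proposition 2.** If $a_0=b_0=0$ and (7) holds, then $x(a,b,c)=\lim_{\varepsilon\to0}x_\varepsilon$ with $x_\varepsilon\in\mathfrak n_P$ satisfying (5).

### 6.2. What the ranks force

To find $x_\varepsilon$, we keep $a_1,b_1,c_0,c_1$ and switch on $a_0,b_0$. Put $q_0=\mathrm{adj}(c_0)$. Suppose a normal form $x$ with $a_1,b_1,c_0$ invertible satisfies (5). Reading (5) in turn leaves almost no choice.

1. $xG_3=W_1+(a_0\mathbb C^2)_2$ must have dimension $3$, so $a_0$ has rank $1$. Let $k$ span its image.
2. $xG_4=W_1+\langle k_2\rangle+W_3$, so $x^2G_4=\langle k_1\rangle+xW_3$ must have dimension $2$. Since $a_1$ is invertible, $\dim xW_3=2$, so $k_1\in xW_3$. This means $k=a_1l$ for some $l$ with $a_0l=0$. So $a_0=\varepsilon\,k\kappa^T$ with $\kappa^Tl=0$, $\kappa\ne0$, $\varepsilon\neq0$.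
3. $b_0$ has rank $1$. If it had rank $2$, then $xG_5$ would have dimension $5+2$, not $6$. If $b_0=0$, then, $c_0$ being invertible, $xG_5$ contains $W_2$ modulo $W_1+W_3\subset xG_5$, so $W_2\subset xG_5$. Then $x^2G_6$ contains $xW_2=W_1$, a vector of $xW_3$ with nonzero $W_2$-component, and $xW_5$, whose $W_3$-components $b_1z$ fill $W_3$. This gives dimension at least $5$, not $4$.
4. $x^3G_4=x(xW_3)=\langle k_1\rangle$ and $\dim x^3G_5=1$, so $x^3W_5\subset\langle k_1\rangle$. The $W_2$-component of $x^3z_5$ is $a_0b_0z$, so $a_0b_0=0$. Hence the image of $b_0$ is $\ker\kappa^T=\langle l\rangle$ and $b_0=\delta\,l\lambda^T$ with $\delta\ne0$.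
5. Let $h$ span $\ker\lambda^T$ and let $\lambda^T\eta=1$. Now $\dim xG_4=5$, $\dim xG_5=6$, and $x\eta_5$ has the nonzero $W_4$-component $\delta l$, while $xh_5$ has none. So $xh_5\in xG_4$. Its $W_2$-component is $c_0h$, so $c_0h\in\langle k\rangle$, and we may take $h=q_0k$.
6. Let $\kappa^T\zeta=1$. Then $x^2G_6$ contains $k_1$, $x\zeta_3$, $x^2\eta_5$, $x\eta_5$, whose highest components are nonzero and lie in $W_1,W_2,W_3,W_4$. As $\dim x^2G_6=4$, they span it, and $xh_5\in\langle k_1,x\zeta_3,x^2\eta_5\rangle$. The $W_3$-components give $b_1h\in\langle l\rangle$, that is, $b_1q_0a_1\,l\in\langle l\rangle$.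
7. So $l$ is an eigenvector of $\Phi=b_1q_0a_1$. Finally $\kappa^Tb_1$ is nonzero and kills $h$, so $\lambda^T$ is proportional to $\kappa^Tb_1$.

Only the two scalars $\varepsilon,\delta$ remain, and one condition: $xh_5\in\langle k_1,x\zeta_3,x^2\eta_5\rangle$. The verification below shows that it is one equation between $\varepsilon$ and $\delta$.

### 6.3. Proof of Proposition 2

**Step 1: choice of vectors.** Put $q_i=\mathrm{adj}(c_i)$ and $D=\det c_0\ne0$. Let $\Phi l=\theta l$ with $l\neq0$, and let $\kappa\ne0$ with $\kappa^Tl=0$. Then $\kappa^T\Phi=\theta'\kappa^T$ with $\theta'$ the other eigenvalue (the one on $\mathbb C^2/\langle l\rangle$). By (7), $\theta\ne\theta'$ and $\theta\theta'\ne0$. Put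
$$k=a_1l,\qquad\lambda^T=\kappa^Tb_1,\qquad h=q_0k,\qquad r=\lambda^Tq_1k .$$
The vectors $k,\lambda,h$ are nonzero. Directly from the definitions, using $c_0q_0=D$,
$$\lambda^Th=\kappa^T\Phi l=0,\quad b_1h=\Phi l=\theta l,\quad c_0h=Dk,\quad\lambda^Tq_0a_1=\kappa^T\Phi=\theta'\kappa^T.\tag{8}$$

**Step 2: choice of scalars.** For small $\varepsilon\ne0$ put $\delta=-\varepsilon\theta/(\theta'+\varepsilon r)$. Then
$$\varepsilon\theta+\delta\theta'+\varepsilon\delta r=0,\qquad\delta\ne0,\qquad\varepsilon+\delta=\varepsilon\,\frac{\theta'-\theta+\varepsilon r}{\theta'+\varepsilon r}\neq0.\tag{9}$$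
Let $x_\varepsilon$ be the normal form with the same $a_1,b_1,c_0,c_1$ and with
$$a_0=\varepsilon\,k\kappa^T,\qquad b_0=\delta\,l\lambda^T .$$
Clearly $x_\varepsilon\to x(a,b,c)$. From now on write $x=x_\varepsilon$.

**Step 3: the vectors that generate the images.** Choose $\zeta,\eta$ with $\kappa^T\zeta=1$, $\lambda^T\eta=1$, so that $\mathbb C^2=\langle l,\zeta\rangle=\langle h,\eta\rangle$. Then $a_0l=0$, $a_0\zeta=\varepsilon k$, $b_0h=0$, $b_0\eta=\delta l$, and $a_0b_1\eta=\varepsilon k\,\lambda^T\eta=\varepsilon k$. From (6) and (8),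
$$u:=x\zeta_3=\varepsilon k_2+(a_1\zeta)_1,\qquad xl_3=k_1,\qquad xk_2=k_1,\qquad xu=\varepsilon k_1,$$
$$xh_5=\theta l_3+Dk_2+(c_1h)_1,\qquad x^2h_5=(\theta+D)k_1,$$
$$x\eta_5=\delta l_4+(b_1\eta)_3+(c_0\eta)_2+(c_1\eta)_1,$$
$$m:=x^2\eta_5=\delta l_3+\varepsilon k_2+\big((a_1b_1+c_0)\eta\big)_1,\qquad xm=(\delta+\varepsilon)k_1 .$$

**Step 4: the dimensions of the images.** We use the fact, proved in Step 5, that $xh_5\in\langle k_1,u,m\rangle$.

- $xG_1=0$. $xG_2=W_1$, $x^2G_2=0$.
- $xG_3=W_1+\langle k_2\rangle$, dimension $3$; $x^2G_3=\langle k_1\rangle$; $x^3G_3=0$.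
- $xG_4=W_1+\langle k_2\rangle+W_3$, dimension $5$; $x^2G_4=\langle k_1,u\rangle$, dimension $2$; $x^3G_4=\langle k_1\rangle$; $x^4G_4=0$.
- $xG_5=xG_4+\langle xh_5,x\eta_5\rangle$. Here $xh_5\in xG_4$, and $x\eta_5$ has $W_4$-component $\delta l\neq0$, so the dimension is $6$. $x^2G_5=\langle k_1,u,m\rangle$ has dimension $3$, since the $W_3$-component of $m$ and the $W_2$-component of $u$ are nonzero. $x^3G_5=\langle k_1\rangle$; $x^4G_5=0$.
- $xG_6=xG_5+W_5$, dimension $8$. $x^2G_6=x^2G_5+xW_5=\langle k_1,u,m,xh_5,x\eta_5\rangle=\langle k_1,u,m,x\eta_5\rangle$, dimension $4$. $x^3G_6=x^3G_5+x^2W_5=\langle k_1,m\rangle$, dimension $2$. $x^4G_6=\langle(\delta+\varepsilon)k_1\rangle$, dimension $1$ by (9). $x^5G_6=0$.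

Subtract from $\dim G_j=2j$. The kernels of $x,x^2,\dots$ have dimensions $2$ on $G_1$; $2,4$ on $G_2$; $3,5,6$ on $G_3$; $3,6,7,8$ on $G_4$; $4,7,9,10$ on $G_5$; $4,8,10,11,12$ on $G_6$. This is (5).

**Step 5: $xh_5\in\langle k_1,u,m\rangle$.** This is the one equation that the scalars must satisfy. Cancel the $W_3$-component with $m$, then the $W_2$-component with $u$:
$$xh_5-\tfrac\theta\delta m-\tfrac1\varepsilon\big(D-\tfrac{\theta\varepsilon}\delta\big)u=(w)_1,\qquad w=c_1h-\tfrac\theta\delta(a_1b_1+c_0)\eta-\big(\tfrac D\varepsilon-\tfrac\theta\delta\big)a_1\zeta .$$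
We need $w\in\langle k\rangle$. The row vector $\lambda^Tq_0$ is nonzero and $\lambda^Tq_0k=\lambda^Th=0$, so $\langle k\rangle=\ker(\lambda^Tq_0)$, and we must show $\lambda^Tq_0w=0$. Evaluate the three terms.

The coefficient of $s$ in $(c_0+sc_1)(q_0+sq_1)=\det(c_0+sc_1)\cdot1$ gives $c_0q_1+c_1q_0=\tau\cdot1$ for a scalar $\tau$. Multiplying by $q_0$ on the left, $q_0c_1q_0=\tau q_0-Dq_1$. Hence
$$\lambda^Tq_0c_1h=\lambda^Tq_0c_1q_0k=\tau\,\lambda^Tq_0k-D\,\lambda^Tq_1k=-Dr .$$
By (8), and $q_0c_0=D$,
$$\lambda^Tq_0(a_1b_1+c_0)\eta=\theta'\kappa^Tb_1\eta+D\lambda^T\eta=\theta'+D,\qquad\lambda^Tq_0a_1\zeta=\theta'\kappa^T\zeta=\theta'.$$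
Therefore
$$\lambda^Tq_0w=-Dr-\tfrac\theta\delta(\theta'+D)-\tfrac{D\theta'}\varepsilon+\tfrac{\theta\theta'}\delta=-\tfrac D{\varepsilon\delta}\big(\varepsilon\delta r+\varepsilon\theta+\delta\theta'\big)=0$$
by (9). $\square$

**Remark (the scalars cannot be chosen carelessly).** Put $\delta=\varepsilon$ instead. Then the last bracket is $\varepsilon(\theta+\theta'+\varepsilon r)$, which is nonzero for small $\varepsilon\neq0$ if $\theta+\theta'\ne0$, for instance when $a_1=c_0=1$, $b_1=\mathrm{diag}(1,2)$. In that case $w\notin\langle k\rangle$, the vectors $k_1,w_1,u,m,x\eta_5$ are independent, and $x^2G_6$ has dimension $5$ instead of $4$. So $\dim\ker x^2=7$. But by (4) every element of $\mathfrak n\cap y\mathfrak n$ kills $\langle e_c:c\in C_1\cup C_2\rangle$ in two steps, so $\dim\ker x^2\ge8$ on all of $\mathcal V(y)$: with $\delta=\varepsilon$ the deformation leaves $\mathcal V(y)$.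

Proposition 2 proves $\mathcal V_S=\mathfrak n_Q\subset\mathcal V(y)=\mathcal V_T$.

## 7. Rank conditions do not separate $\mathcal V_{T^t}$ from $\mathcal V_{S^t}$

It remains to find an element of $\mathcal V(yw_0)$ outside $\overline{B\mathfrak n_{\mathfrak l}}$. The word of $yw_0$ is $11\;7\;5\;9\;3\;4\;8\;12\;1\;2\;6\;10$. In each of the following matrix units $E_{a,b}$, the letter $a$ precedes $b$ in this word, so by (1)
$$x_1:=E_{1,2}+E_{3,4}+E_{5,6}+E_{2,6}+E_{7,8}+E_{4,8}+E_{5,9}+E_{9,10}+E_{11,12}+E_{8,12}\in\mathfrak n\cap yw_0\mathfrak n\subset\mathcal V(yw_0).$$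

**Proposition 3.** $x_1\notin\overline{B\mathfrak n_{\mathfrak l}}$.

**A single orbit.** Let
$$e_{\mathfrak l}=E_{1,2}+(E_{3,4}+E_{4,5}+E_{5,6})+(E_{7,8}+E_{8,9}+E_{9,10})+E_{11,12},$$
the sum of the full Jordan blocks of $\mathfrak l$, and let $\mathbf L$ be the block diagonal group. A strictly upper triangular $m\times m$ matrix $z$ with nonzero entries on the superdiagonal is conjugate to the Jordan block under upper triangular matrices, because the basis $z^{m-1}e_m,\dots,ze_m,e_m$ is triangular with respect to the standard one. So the $(B\cap\mathbf L)$-orbit of $e_{\mathfrak l}$ is dense in $\mathfrak n_{\mathfrak l}$, and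
$$\overline{B\mathfrak n_{\mathfrak l}}=\overline{Be_{\mathfrak l}}.\tag{10}$$

**The first test.** As for $n=4$ in Section 3, one would look for a closed $B$-stable rank condition. For $a\le b$ and $k\ge1$ let $r_k^{a,b}(x)$ be the rank of $x^k$ on $F_b/F_{a-1}$, i.e. of the part of the matrix $x^k$ in rows and columns $a,\dots,b$. The conditions $r_k^{a,b}\le\text{const}$ are closed and $B$-stable, so one hopes for $(a,b,k)$ with $r_k^{a,b}(x_1)>r_k^{a,b}(e_{\mathfrak l})$. There is none, as we now check.

*$k=1$.* After deletion of the rows above $a$, column $c$ of $x_1$ is nonzero iff $a\le\rho(c)$, where $\rho(c)$ is its lowest nonzero row: $\rho=1,3,5,7,5,9,11$ for $c=2,4,6,8,9,10,12$. For $e_{\mathfrak l}$ the nonzero columns are distinct unit vectors, in rows $1,3,4,5,7,8,9,11$ for $c=2,4,5,6,8,9,10,12$. Each column of $x_1$ that survives therefore also survives in $e_{\mathfrak l}$, so the rank for $x_1$ is at most that for $e_{\mathfrak l}$.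

*$k=2$.* $x_1^2$ maps $e_6\mapsto e_1$, $e_8\mapsto e_3$, $e_{10}\mapsto e_5$, $e_{12}\mapsto e_7+e_4$, all other $e_i\mapsto0$. Its columns $6,8,10,12$ survive for $a\le1,3,5,7$. On the other side $e_{\mathfrak l}^2$ maps $e_5\mapsto e_3$, $e_6\mapsto e_4$, $e_9\mapsto e_7$, $e_{10}\mapsto e_8$. Match columns $6,8,10,12$ of $x_1^2$ with columns $6,5,10,9$ of $e_{\mathfrak l}^2$: the partner has index at most as large and survives for $a\le4,3,8,7$. So $r_2^{a,b}(x_1)\le r_2^{a,b}(e_{\mathfrak l})$.

*$k\ge3$.* $x_1^3$ has the single nonzero column $e_{12}\mapsto e_3$, and $e_{\mathfrak l}^3$ contains $e_6\mapsto e_3$. Fourth powers vanish.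

So every condition of this type that holds on $\overline{Be_{\mathfrak l}}$ also holds at $x_1$. A finer function is needed.

## 8. A discriminant that vanishes on $\mathcal V_{S^t}$

### 8.1. A slice with module coordinates

The purpose of this step is to trade $B$-orbits for a small affine space. Let
$$\mathfrak n^\circ=\{x\in\mathfrak n:x_{2j-1,2j}\ne0,\ 1\le j\le6\}.$$
It is open in $\mathfrak n$, and it is $B$-stable because conjugation by $B$ only rescales the superdiagonal entries. It contains $e_{\mathfrak l}$ and $x_1$. Let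
$$\Sigma=\{x\in\mathfrak n:xe_{2j}=e_{2j-1},\ xe_{2j-1}\in F_{2j-2},\ 1\le j\le6\}\subset\mathfrak n^\circ,$$
an affine space. For $x\in\mathfrak n^\circ$ define $b(x)\in B$ by $b(x)e_{2j}=e_{2j}$, $b(x)e_{2j-1}=xe_{2j}$, and $\sigma(x)=b(x)^{-1}x\,b(x)$. Then $\sigma(x)e_{2j}=b(x)^{-1}xe_{2j}=e_{2j-1}$, so $\sigma:\mathfrak n^\circ\to\Sigma$ is a morphism with $\sigma(x)\in B\cdot x$ and $\sigma|_\Sigma=\mathrm{id}$.

If $x\in\Sigma\cap\overline{Be_{\mathfrak l}}$, then, since $Be_{\mathfrak l}\subset\mathfrak n^\circ$, continuity gives $x=\sigma(x)\in\overline{\sigma(Be_{\mathfrak l})}\subset\overline{Be_{\mathfrak l}\cap\Sigma}$. Hence: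

$$\text{a polynomial on }\Sigma\text{ that vanishes on }Be_{\mathfrak l}\cap\Sigma\text{ vanishes on }\Sigma\cap\overline{Be_{\mathfrak l}}.\tag{11}$$

**Coordinates.** For $x\in\Sigma$ let $s$ act on $\mathbb C^{12}$ as $x$, and put $g_j=e_{2j}$, so $sg_j=e_{2j-1}$. Then
$$s^2g_j=\sum_{i<j}p_{ij}\,g_i,\qquad p_{ij}\in\mathbb C\oplus\mathbb Cs\ \text{unique},$$
and the coefficients of the $p_{ij}$ are the coordinates on $\Sigma$. Put $p=(p_{ij})$, strictly upper triangular, and $A=s^2-p$. The columns of $A$ are relations among $g_1,\dots,g_6$, so $\mathbb C[s]^6/A\,\mathbb C[s]^6$ surjects onto the $\mathbb C[s]$-module $\mathbb C^{12}$. Since $\det A=s^{12}$, both have dimension $12$, and the surjection is an isomorphism. In the same way $F_{2j}/F_{2i-2}$ is presented by the rows and columns $i,\dots,j$ of $A$.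

*Example.* For two generators, $A=\begin{pmatrix}s^2&-(\alpha+\beta s)\\0&s^2\end{pmatrix}$. The greatest common divisor of the entries is $1$, $s$ or $s^2$ according as $\alpha\ne0$, or $\alpha=0\neq\beta$, or $\alpha=\beta=0$. As $\det A=s^4$, the Jordan type is $(4)$, $(3,1)$, $(2,2)$, respectively.

**Recall (minors).** Let $A$ be a square matrix over $\mathbb C[s]$ with invariant factors $d_1\mid d_2\mid\cdots$. By the Smith normal form, its cokernel is $\bigoplus\mathbb C[s]/(d_i)$ and all its $m\times m$ minors are divisible by $d_1\cdots d_m$.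

### 8.2. Equations on the orbit, and why they are not yet enough

Define $2\times2$ matrices over $\mathbb C\oplus\mathbb Cs$,
$$K=(p_{ij})_{i=1,2;\,j=3,4},\quad L=(p_{ij})_{i=3,4;\,j=5,6},\quad M=(p_{ij})_{i=1,2;\,j=5,6},$$
and write $K=K_0+sK_1$, $L=L_0+sL_1$, $\mathrm{adj}(M)=q_0+sq_1$ (these $q_i$ are new; those of Section 6 are no longer used).

**Lemma 4.** For $x\in Be_{\mathfrak l}\cap\Sigma$: $p_{12}=p_{34}=p_{56}=0$; $K_0\ne0$ and $L_0\ne0$; and
$$KL\equiv0,\qquad L\,\mathrm{adj}(M)\,K\equiv0\pmod{s^2}.\tag{12}$$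

*Proof.* Conjugation by $B$ preserves the flag, so each $F_{2j}/F_{2i-2}$ for $x$ is isomorphic, as a $\mathbb C[s]$-module, to the one for $e_{\mathfrak l}$. The Jordan types for $e_{\mathfrak l}$ can be read off from the block structure.

**Step 1: three entries vanish.** $F_4/F_0$, $F_8/F_4$, $F_{12}/F_8$ have type $(2,2)$, so $s^2$ acts as $0$. In $F_4$, $0=s^2g_2=p_{12}g_1$, and $g_1,sg_1$ are independent, so $p_{12}=0$. In the same way $0=s^2g_4\equiv p_{34}g_3$ modulo $F_4$ and $0=s^2g_6\equiv p_{56}g_5$ modulo $F_8$ give $p_{34}=p_{56}=0$.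

**Step 2: $K_0\neq0\ne L_0$.** $F_6/F_2$ has type $(4)$. There $s^2g_2=0$ and $s^2g_3=p_{23}g_2$. If $p_{23}(0)=0$, then $s^3g_3=sp_{23}g_2=0$ and $s^3g_2=0$, so $s^3=0$, a contradiction. So $p_{23}(0)\ne0$. Likewise $F_{10}/F_6$ has type $(4)$, and $p_{45}(0)\ne0$. These are constant terms of entries of $K$ and $L$.

**Step 3: $KL\equiv0$.** The whole module has type $(4,4,2,2)$, so $s^4$ kills it; thus $s^4\mathbb C[s]^6\subset A\,\mathbb C[s]^6$, and $s^4A^{-1}$ has polynomial entries. By Step 1, in $2\times2$ blocks $p$ has only the blocks $K$ in position $(1,2)$, $L$ in $(2,3)$ and $M$ in $(1,3)$. So $p^3=0$, and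
$$s^4A^{-1}=s^2+p+s^{-2}p^2,$$
where $p^2$ has the single block $KL$ in position $(1,3)$. Hence $s^2$ divides $KL$.

**Step 4: $L\,\mathrm{adj}(M)K\equiv0$.** The invariant factors of $A$ are $1,1,s^2,s^2,s^4,s^4$, so all $3\times3$ minors of $A$ are divisible by $s^2$. Take rows $1,2,2+i$ and columns $2+j,5,6$ with $i,j\in\{1,2\}$. Let $(k_1,k_2)^T$ be the $j$-th column of $K$ and $(\lambda_1,\lambda_2)$ the $i$-th row of $L$. The entry of $A$ in row $2+i$ and column $2+j$ is $s^2$ or $0$ (as $p_{34}=0$), so modulo $s^2$ the minor is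
$$-\det\begin{pmatrix}k_1&M_{11}&M_{12}\\k_2&M_{21}&M_{22}\\0&\lambda_1&\lambda_2\end{pmatrix}=k_1(M_{22}\lambda_1-M_{21}\lambda_2)+k_2(M_{11}\lambda_2-M_{12}\lambda_1)=(\lambda_1,\lambda_2)\,\mathrm{adj}(M)\begin{pmatrix}k_1\\k_2\end{pmatrix}.$$
Hence every entry of $L\,\mathrm{adj}(M)K$ is divisible by $s^2$. $\square$

**Coordinates of $\sigma(x_1)$.** The element $x_1$ maps $e_2\mapsto e_1$, $e_4\mapsto e_3$, $e_6\mapsto e_5+e_2$, $e_8\mapsto e_7+e_4$, $e_9\mapsto e_5$, $e_{10}\mapsto e_9$, $e_{12}\mapsto e_{11}+e_8$, and all other $e_i$ to $0$. Conjugation by $b(x_1)$ carries $e_{2j},e_{2j-1}$ to $g_j=e_{2j}$ and $x_1g_j$, so the $p_{ij}$ of $\sigma(x_1)$ can be computed with $s=x_1$: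
$$s^2g_1=s^2g_2=0,\quad s^2g_3=e_1=sg_1,\quad s^2g_4=e_3=sg_2,$$
$$s^2g_5=e_5=sg_3-g_1,\quad s^2g_6=e_7+e_4=sg_4 .$$
So $p_{12}=p_{34}=p_{56}=0$ and
$$K=s\cdot1,\qquad L=s\cdot1,\qquad M=-E_{11}.\tag{13}$$

The equations (12) do hold at (13): $KL=s^2\cdot1$ and $L\,\mathrm{adj}(M)K=s^2\,\mathrm{adj}(M)$. In fact they say nothing wherever $K_0=L_0=0$. On the orbit, however, $K_0$ and $L_0$ are nonzero, and one must ask which relation between $K_1,L_1,q_0$ survives when $K_0$ and $L_0$ tend to $0$. The answer is that a certain $2\times2$ matrix has a repeated eigenvalue.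

### 8.3. The discriminant

Put
$$\Psi=L_1q_0K_1+\tfrac12\big(L_0q_1K_1+L_1q_1K_0\big),\qquad f=(\operatorname{tr}\Psi)^2-4\det\Psi,$$
a polynomial function on $\Sigma$.

**Lemma C.** $f=0$ on $Be_{\mathfrak l}\cap\Sigma$.

*Proof.* The aim is to exhibit both eigenvalues of $\Psi$ and see that they agree.

**Step 1: rank one.** By (12), $K_0L_0=0$, and both factors are nonzero, so both have rank $1$:
$$K_0=k\kappa^T,\qquad L_0=l\lambda^T,\qquad\kappa^Tl=0 .$$

**Step 2: the $s$-coefficient of $KL$.** It gives $k\,\kappa^TL_1+K_1l\,\lambda^T=0$. Apply this to a vector on which $\lambda^T$ is $1$: then $K_1l=ck$ for a scalar $c$. Substituting back and canceling $k$,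
$$K_1l=ck,\qquad\kappa^TL_1=-c\lambda^T.$$

**Step 3: the $s$-coefficient of $L\,\mathrm{adj}(M)K$.** It is $L_1q_0K_0+L_0q_1K_0+L_0q_0K_1=0$. With $r=\lambda^Tq_1k$ this reads
$$(L_1q_0k)\kappa^T+r\,l\kappa^T+l\,(\lambda^Tq_0K_1)=0 .$$
Apply this to a vector on which $\kappa^T$ is $1$: then $L_1q_0k=\mu l$ for a scalar $\mu$. Substituting back and canceling $l$,
$$L_1q_0k=\mu l,\qquad\lambda^Tq_0K_1=-(\mu+r)\kappa^T.$$

**Step 4: the two eigenvalues.** Using $K_0l=0$,
$$\Psi l=c\,L_1q_0k+\tfrac c2L_0q_1k=c\mu\,l+\tfrac c2r\,l=c\big(\mu+\tfrac r2\big)l .$$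
Using $\kappa^TL_0=0$,
$$\kappa^T\Psi=-c\,\lambda^Tq_0K_1-\tfrac c2\,\lambda^Tq_1k\,\kappa^T=c(\mu+r)\kappa^T-\tfrac c2r\,\kappa^T=c\big(\mu+\tfrac r2\big)\kappa^T .$$
Since $\kappa^Tl=0$, the first is the eigenvalue of $\Psi$ on $\langle l\rangle$ and the second the eigenvalue on $\mathbb C^2/\langle l\rangle$. They are equal, so the discriminant $f$ of the characteristic polynomial vanishes. $\square$

**Remark (the correction term).** With $L_1q_0K_1$ alone the two eigenvalues would be $c\mu$ and $c(\mu+r)$. Adding $\alpha L_0q_1K_1+\beta L_1q_1K_0$ changes them to $c\mu+\alpha cr$ and $c(\mu+r)-\beta cr$. These agree when $\alpha+\beta=1$; we took $\alpha=\beta=\frac12$.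

*Proof of Proposition 3.* At (13) we have $K_0=L_0=0$ and $K_1=L_1=1$, so
$$\Psi=q_0=\mathrm{adj}(-E_{11})=-E_{22},\qquad f(\sigma(x_1))=(-1)^2-4\cdot0=1\ne0 .$$
By Lemma C and (11), $\sigma(x_1)\notin\overline{Be_{\mathfrak l}}$. Since $\sigma(x_1)\in B\cdot x_1$ and $\overline{Be_{\mathfrak l}}$ is $B$-stable, $x_1\notin\overline{Be_{\mathfrak l}}=\overline{B\mathfrak n_{\mathfrak l}}$, by (10). $\square$

Thus $\mathcal V_{T^t}=\mathcal V(yw_0)\not\subset\mathcal V(w_Jw_0)=\mathcal V_{S^t}$. Together with Section 6 this proves Part 1 of the Theorem, and with it Part 2: the conjecture is false in $\mathfrak{sl}_{12}$.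

## 9. All $n\ge12$, codimension one, and incomparability

Let $n\ge12$. Subscripts $n$ and $12$ indicate the size of matrices. For $w\in S_{12}$ let $w^\sharp=w(1)\cdots w(12)\,13\cdots n\in S_n$. The letters $13,\dots,n$ are simply appended to the first row, so $T(w^\sharp)$ is $T(w)$ with $13,\dots,n$ added to the first row. Let $\pi:\mathfrak n_n\to\mathfrak n_{12}$ be restriction to $F_{12}$. It is equivariant with respect to the restriction map $B_n\to B_{12}$. Its kernel is $\mathfrak u=\mathrm{span}\{E_{a,b}:a<b,\ b>12\}$.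

**Step 1: the inclusion persists.** By (1), $\mathfrak n_n\cap w^\sharp\mathfrak n_n=U\oplus\mathfrak u$ with $U=\mathfrak n_{12}\cap w\mathfrak n_{12}$. Since $\mathfrak u$ is stable under $B_{12}$ (embedded in the upper left corner), $B_n(U\oplus\mathfrak u)\supset B_{12}U\oplus\mathfrak u=\pi^{-1}(B_{12}U)$. By equivariance the reverse inclusion holds too. As $\pi$ is a linear projection, taking closures gives
$$\mathcal V(w^\sharp)=\pi^{-1}(\mathcal V(w)).\tag{14}$$
Hence $\mathcal V(w_J)\subset\mathcal V(y)$ yields $\mathcal V(w_J^\sharp)\subset\mathcal V(y^\sharp)$.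

**Step 2: the non-inclusion of the transposes persists.** The reversed word of $w^\sharp$ is $n\cdots13\,w(12)\cdots w(1)$. A pair $a<b$ with $b>12$ never has $a$ before $b$, so $\mathfrak n_n\cap w^\sharp w_0\mathfrak n_n$ is $\mathfrak n_{12}\cap ww_0^{(12)}\mathfrak n_{12}$ placed in the upper left corner, where $w_0^{(12)}$ is the longest element of $S_{12}$. So $x_1$, extended by $0$, lies in $\mathcal V(y^\sharp w_0)$. On the other hand, equivariance gives $\pi(\mathcal V(w_J^\sharp w_0))\subset\overline{B_{12}\mathfrak n_{\mathfrak l}}$, and this set does not contain $x_1=\pi(x_1)$. Hence $\mathcal V(y^\sharp w_0)\not\subset\mathcal V(w_J^\sharp w_0)$.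

Proposition 1 and the deduction of Part 2 from Part 1 in Section 4 hold for every $n$. So for the enlarged tableaux, still called $S$ and $T$, we get $S\le_GT$ and $S\not\le_AT$, and the conjecture fails for every $n\ge12$.

**Step 3: codimension one.** Let $n=12$ first. Counting entries above the blocks, $\dim\mathfrak n_Q=\frac12(144-4-16-16-4)=52$.

For $\mathcal V(y)$ we determine the orbit. By (4), every $x\in\mathfrak n\cap y\mathfrak n$ maps $\langle e_c:c\in C_1\cup\dots\cup C_i\rangle$ into the span for $i-1$. So $\dim\ker x^i\ge N_i(12)$ there, and this closed condition, invariant under conjugation, holds on all of $\mathcal V(y)$: the bounds are $4,8,10,11,12$ for $i=1,\dots,5$. Equality holds at the elements $x_\varepsilon\in\mathcal V(y)$ of Section 6, hence on a nonempty open subset of the irreducible variety $\mathcal V(y)$. So the orbit of $\mathcal V(y)$ has $4,4,2,1,1$ Jordan blocks of size at least $1,2,3,4,5$, that is, Jordan type $(5,3,2,2)$. The dimension of an orbital variety is half that of its orbit,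 and the centralizer in $\mathfrak{gl}_{12}$ has dimension $4^2+4^2+2^2+1+1$, so
$$\dim\mathcal V(y)=\tfrac12(144-16-16-4-1-1)=53 .$$
So the codimension is $1$ for $n=12$. By (14) both varieties for general $n\ge12$ are preimages under $\pi$, so the codimension is $1$ for all $n\ge12$.

**Step 4: covering and incomparability.** Orbital variety closures are irreducible, and distinct nested irreducible closed sets have different dimensions. So no orbital variety closure lies strictly between $\mathcal V_S$ and $\mathcal V_T$: $T$ covers $S$ in the geometric order. In the algebraic order $S\not\le_AT$. And $T\le_AS$ would imply $\mathcal V_T\subset\mathcal V_S$, which is impossible because $\dim\mathcal V_T>\dim\mathcal V_S$. So $S$ and $T$ are incomparable for $\le_A$. This proves Part 3 and completes the proof of the Theorem. $\blacksquare$
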